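# A monadic intuitionistic logic that its Gödel translation does not recover

## 1. The first guess: translating and coming back loses nothing

The Gödel translation reads an intuitionistic statement as a statement of $\mathsf{S4}$, with $\Box$ for "is established". Start from an intuitionistic logic $\mathsf L$, translate all its theorems, and let a modal logic be generated by the translations. Then look at which translated formulas have become provable. Do we find only the theorems of $\mathsf L$? The answer one first guesses is yes: the modal side should not know more intuitionistic facts than we told it. We study this for logics with one-variable quantifiers. We test the guess, see where the natural proof stops, and then refute the guess. The question is posed by Guram Bezhanishvili and Luca Carai in "Esakia's theorem for the amended monadic intuitionistic calculus", arXiv:2512.18111 (2025).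

**The intuitionistic side.** Let $\mathcal L_{\forall\exists}$ be the language of propositional intuitionistic logic with two unary modalities $\forall,\exists$; a letter $p$ stands for a unary predicate $p(x)$. We write $\neg a$ for $a\to\bot$. The calculus $\mathsf{MIPC}$ is the monadic fragment of intuitionistic predicate logic. It is axiomatized over intuitionistic logic by
$$\forall p\to p,\quad p\to\exists p,\quad \forall(p\to q)\to(\forall p\to\forall q),\quad \forall(p\to q)\to(\exists p\to\exists q),\quad \exists p\to\forall\exists p,\quad \exists\forall p\to\forall p,$$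
with modus ponens, substitution and $\forall$-necessitation. A *monadic intuitionistic logic* is any extension of $\mathsf{MIPC}$ in $\mathcal L_{\forall\exists}$ closed under these three rules. A *monadic Heyting algebra* is a Heyting algebra with operations $\forall,\exists$ that validates $\mathsf{MIPC}$.

**MIPC-frames.** An $\mathsf{MIPC}$-frame is $(X,R,Q)$ with $R$ a partial order, $Q$ a preorder, $R\subseteq Q$, and, for $E=Q\cap Q^{-1}$,
$$xQy\ \Rightarrow\ \exists z\,(xRz\ \&\ zEy).$$
Write $R[x]$ for the set of $R$-successors of $x$, $R^{-1}[A]$ for the set of points that $R$-see a point of $A$, and similarly for $Q$ and $E$. On the set $\mathrm{Up}(X)$ of $R$-upsets put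
$$U\to V=X\setminus R^{-1}[U\setminus V],\qquad \forall U=\{x:Q[x]\subseteq U\},\qquad \exists U=E[U].$$
This is a monadic Heyting algebra.

*Example.* Let $X=\{x,y,z\}$, let $R$ be reflexive with $xRz$ and $yRz$, and let $Q[x]=X$, $Q[y]=Q[z]=\{y,z\}$. The $E$-classes are $\{x\}$ and $\{y,z\}$. For $a=\{x,z\}$ we get $\exists a=X$. No point has $Q[\cdot]\subseteq a$, because $y$ is $Q$-seen by all, so $\forall a=\varnothing$. We meet this frame again.

**The modal side.** $\mathsf{MS4}$ is the bimodal logic with an $\mathsf{S4}$-modality $\Box$, an $\mathsf{S5}$-modality $\forall$ with dual $\exists$, and the axiom $\Box\forall p\to\forall\Box p$. A monadic extension of $\mathsf{MS4}$ is an extension closed under modus ponens, substitution, and necessitation for $\Box$ and $\forall$. An $\mathsf{MS4}$-frame is $(Y,R,E)$ with $R$ a preorder, $E$ an equivalence, and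
$$xEyRz\ \Rightarrow\ \exists u\,(xRu\ \&\ uEz). \tag{1}$$
All axioms of $\mathsf{MS4}$ are Sahlqvist formulas, and the last axiom, in its dual form $\exists\Diamond p\to\Diamond\exists p$, corresponds to (1). By Sahlqvist's theorem $\mathsf{MS4}$ is complete for these frames.

**The translation.** Put $p^t=\Box p$, $\bot^t=\bot$, let $(\cdot)^t$ commute with $\wedge$ and $\vee$, and let
$$(\varphi\to\psi)^t=\Box(\varphi^t\to\psi^t),\qquad(\forall\varphi)^t=\Box\forall\varphi^t,\qquad(\exists\varphi)^t=\exists\varphi^t .$$
For example, $(\neg p)^t=\Box(\Box p\to\bot)$ and $(\forall p)^t=\Box\forall\Box p$.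

**Modal companions.** A monadic extension $\mathsf M$ of $\mathsf{MS4}$ is a modal companion of $\mathsf L$ if, for every $\varphi$ of $\mathcal L_{\forall\exists}$, $\mathsf L\vdash\varphi\iff\mathsf M\vdash\varphi^t$. Put
$$\tau(\mathsf L)=\mathsf{MS4}+\{\varphi^t:\mathsf L\vdash\varphi\}.$$

By definition $\mathsf L\vdash\varphi$ implies $\tau(\mathsf L)\vdash\varphi^t$. The guess is that the converse always holds, so that $\tau(\mathsf L)$ is always a modal companion of $\mathsf L$. Two results are known:

* **Fact 1.** $\tau(\mathsf{MIPC}+\Gamma)=\mathsf{MS4}+\{\gamma^t:\gamma\in\Gamma\}$ for every set $\Gamma$ of formulas of $\mathcal L_{\forall\exists}$.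
* **Fact 2.** If $\mathsf L$ is Kripke complete, that is, complete with respect to a class of $\mathsf{MIPC}$-frames, then $\tau(\mathsf L)$ is a modal companion of $\mathsf L$.

## 2. Open elements, and three cases where the guess is right

Both the tests and the refutation are clearest in algebraic terms.

**Open elements.** An $\mathsf{MS4}$-algebra $B$ is a Boolean algebra with operations $\Box,\forall$ (and $\exists=\neg\forall\neg$) validating $\mathsf{MS4}$. Let $\mathcal O(B)=\{\Box b:b\in B\}$, with the meets and joins of $B$, with implication $\Box(a\to b)$, with $\forall$ interpreted as $\Box\forall$, and with $\exists$ restricted from $B$.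

We check that $\exists$ does not leave $\mathcal O(B)$. Since $\exists a\le b$ whenever $a\le\forall b$, the axiom $\Box\forall p\le\forall\Box p$ gives $\exists\Box\forall p\le\Box p$. Let $b$ be open and take $p=\exists b$. As $\forall\exists b=\exists b$, this reads $\exists\Box\exists b\le\Box\exists b$. From $b\le\exists b$ we get $b=\Box b\le\Box\exists b$, hence $\exists b\le\exists\Box\exists b\le\Box\exists b$. So $\exists b$ is open. Also, for open $c$, we have $c\le\Box(a\to b)$ iff $c\le a\to b$ iff $c\wedge a\le b$, so the implication is the Heyting one.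

**Lemma 1.** Let $v$ be a valuation in $B$ and $v^\circ(p)=\Box v(p)$. The value of $\psi^t$ in $B$ under $v$ equals the value of $\psi$ in $\mathcal O(B)$ under $v^\circ$. Hence $B\models\psi^t$ iff $\mathcal O(B)\models\psi$. In particular $\mathcal O(B)$ is a monadic Heyting algebra, and $B\models\tau(\mathsf L)$ iff $\mathcal O(B)\models\mathsf L$.

*Proof.* The equality is an induction on $\psi$: each clause of the translation is literally the definition of the corresponding operation of $\mathcal O(B)$. Every valuation in $\mathcal O(B)$ is of the form $v^\circ$, since an open element $c$ is $\Box c$; this gives the equivalence. By Fact 1 with $\Gamma=\varnothing$, $\tau(\mathsf{MIPC})=\mathsf{MS4}$, so $B$ validates $\psi^t$ for every theorem $\psi$ of $\mathsf{MIPC}$, and therefore $\mathcal O(B)\models\mathsf{MIPC}$. The last claim follows from the equivalence, applied to all $\psi$ with $\mathsf L\vdash\psi$. $\square$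

So, to prove the guess for $\mathsf L$, it is enough to find for each $\varphi\notin\mathsf L$ an $\mathsf{MS4}$-algebra $B$ such that $\mathcal O(B)$ validates $\mathsf L$ and refutes $\varphi$: then $B$ validates $\tau(\mathsf L)$ and refutes $\varphi^t$.

**Case 1: Kripke complete logics.** Let $(X,R,Q)$ be an $\mathsf{MIPC}$-frame validating $\mathsf L$ and refuting $\varphi$. With $E=Q\cap Q^{-1}$, the frame $(X,R,E)$ satisfies (1): if $xEyRz$ then $xQz$, so some $u$ has $xRuEz$. Let $B=\wp(X)$ be its complex algebra. Its open elements are the $R$-upsets. Since $xQz$ iff $\exists y\,(xRyEz)$, the operation $\Box\forall$ is the $\forall$ of $\mathrm{Up}(X)$. So $\mathcal O(B)=\mathrm{Up}(X)$, which validates $\mathsf L$ and refutes $\varphi$. This shows Fact 2.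

**Case 2: trivial quantifiers.** Suppose $\mathsf L\vdash p\to\forall p$. Then $\mathsf L\vdash\exists p\to\exists\forall p$, hence $\mathsf L\vdash\exists p\to\forall p$ and $\mathsf L\vdash\exists p\to p$, so on each algebra of $\mathsf L$ both quantifiers are the identity. Let $H$ be such an algebra refuting $\varphi$. By the textbook representation by prime filters, the Heyting algebra $H$ is a subalgebra of $\mathrm{Up}(X)$ for some poset $(X,R)$. Let $B$ be the Boolean subalgebra of $\wp(X)$ generated by $H$. Each element of $B$ is a finite intersection of sets $(X\setminus A_i)\cup B_i$ with $A_i,B_i\in H$, and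
$$\Box\bigcap_i\big((X\setminus A_i)\cup B_i\big)=\bigcap_i(A_i\to B_i)\in H. \tag{2}$$
So $B$ is closed under $\Box$ and $\mathcal O(B)=H$. With $\forall$ the identity on $B$ we have an $\mathsf{MS4}$-algebra, and the guess holds for $\mathsf L$. Note that no Kripke completeness was used.

**Case 3: classical connectives.** Suppose $\mathsf L\vdash p\vee\neg p$ and let $H$ be an algebra of $\mathsf L$ refuting $\varphi$. In a monadic Heyting algebra, the elements $\forall a$ and the elements $\exists a$ form the same subalgebra $H_0$; moreover $\exists a$ is the least element of $H_0$ above $a$ and $\forall a$ the greatest below $a$. Here $H$ is Boolean, so for $b\in H_0$ we have $\exists a\le b$ iff $a\le b$ iff $\neg b\le\neg a$ iff $\neg b\le\forall\neg a$ iff $\neg\forall\neg a\le b$. Hence $\exists=\neg\forall\neg$, and $H$ with $\Box$ the identity is an $\mathsf{MS4}$-algebra $B$ with $\mathcal O(B)=H$.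

## 3. Where the Boolean closure creates new open elements

The three cases suggest a proof for all $\mathsf L$. Take an algebra $H$ of $\mathsf L$ refuting $\varphi$, realize it inside $\mathrm{Up}(X)$ for an $\mathsf{MIPC}$-frame, and close it in $\wp(X)$ under the Boolean operations, $E[\cdot]$ and $\Box$. The point where this stops is (2). Once $B$ is closed under $E[\cdot]$, it contains $E[X\setminus A]$ for $A\in H$, which need not be a Boolean combination of elements of $H$. Then it contains open sets such as
$$\Box\big(C\cup E[X\setminus A]\big)\qquad(A,C\in H),$$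
and no intuitionistic operation produces them. So $\mathcal O(B)$ can be larger than $H$, and the axioms of $\mathsf L$ can fail there.

This does happen in the three-point frame of Section 1. With $a=\{x,z\}$, the set $H=\{\varnothing,a,X\}$ is a subalgebra of $\mathrm{Up}(X)$: $\neg a=\varnothing$ since every point sees $z$, $X\to a=a$, $\forall a=\varnothing$, $\exists a=X$. Now $X\setminus a=\{y\}$, $E[\{y\}]=\{y,z\}$ and $\Box\{y,z\}=\{y,z\}\notin H$. The formula $\exists p\vee\neg\exists p$ is valid in $H$, as $\exists$ takes only the values $\varnothing,X$ there. But it fails in $\mathcal O(B)$ at $p=\{y,z\}$: $\exists p=\{y,z\}$ and $\neg\exists p=\varnothing$.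

This does not refute the guess, because $H$ has a better realization: on the one-cluster frame $\{y,z\}$ with $yRz$, the algebra of all upsets is $\{\varnothing,\{z\},\{y,z\}\}$ with $\forall\{z\}=\varnothing$ and $\exists\{z\}=\{y,z\}$, a copy of $H$. A counterexample has to be bad in every realization, and a formula must record this.

Here is how to force it. In an $\mathsf{MS4}$-algebra, for open $M,N$, there always exist the open elements
$$r_1=\Box(M\vee\exists\neg N),\qquad r_2=\Box(M\vee\forall N),$$
with *classical* $\neg$ and the $\mathsf{S5}$-modalities. Since $\exists\neg N$ and $\forall N$ are complementary, $r_1\wedge r_2\le M$. We seek an intuitionistic formula $\chi(r_1,r_2)$ that these two elements always satisfy, and take as axiom $\alpha=\chi\to\varphi$, with $r_1,r_2$ not occurring in $\varphi$. On the modal side, $r_1$ and $r_2$ exist, so $\varphi^t$ follows. On the intuitionistic side, we need an algebra $H$ that refutes $\varphi$ and has no elements like $r_1,r_2$, so that $\alpha$ holds there for lack of witnesses.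

## 4. The axiom $\alpha$ and the formula $\varphi$

The variables are $v_0,\dots,v_4,r_1,r_2$. Put $\theta=\exists v_0$ and
$$M=\theta\vee\neg v_1,\qquad N=\theta\vee\neg v_2,\qquad N^*=\theta\vee\neg v_3,$$
$$s=\forall\big((N\vee r_1)\wedge(N^*\vee r_2)\big),$$
$$K=\forall\big[N\vee s\vee(\exists(N\to s)\wedge(s\to M))\big]\ \wedge\ \forall\big[N^*\vee s\vee(\forall(N\vee s)\wedge(s\to M))\big].$$
Let $P$ be the conjunction of

* (P1) $\neg(v_i\wedge v_j)$ for $i<j$;
* (P2) $\exists v_i\to\exists v_j$ for $i\neq j$;
* (P3) $\neg v_0\to\exists v_0$;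
* (P4) $\neg v_i\to(\exists v_0\vee\neg v_4)$ for $i=1,2,3$;
* (P5) $\neg v_1\to(\exists v_0\vee\neg v_3)$.

Finally
$$\varphi=\forall P\to(\exists v_0\vee\neg v_4),\quad \chi=(K\to s)\wedge\forall\big((r_1\wedge r_2)\to M\big),\quad \alpha=\chi\to\varphi,\quad \mathsf L=\mathsf{MIPC}+\alpha .$$
The variables $r_1,r_2$ do not occur in $\varphi,M,N,N^*$.

**Theorem A.** $\tau(\mathsf L)\vdash\varphi^t$ but $\mathsf L\nvdash\varphi$. So $\tau(\mathsf L)$ is not a modal companion of $\mathsf L$.

How to read this. The element $s$ is the region in which $r_1$ covers all points outside $N$ and $r_2$ covers all points outside $N^*$. The conjunct $K\to s$ is an induction step: $K$ will hold one level beyond a region $s$ that ends at a finite level, so $s$ cannot end there. The conjunct with $M$ says that the two covers overlap only inside $M$. The formula $P$ fixes the meaning of $v_0,\dots,v_4$, so that in our algebra the valuation of $M,N,N^*$ can only be the intended one.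

## 5. $\mathsf{MS4}$ supplies the two covers

The purpose of this section is the first half of Theorem A. The logic $\tau(\mathsf L)$ contains $\alpha^t=\Box(\chi^t\to\varphi^t)$. Substitute in it
$$r_1:=M^t\vee\exists\neg N^t,\qquad r_2:=M^t\vee\forall N^t ,$$
with classical negation and the $\mathsf{S5}$-modalities. The formulas $\varphi^t,M^t,N^t,(N^*)^t$ do not change. So if $\mathsf{MS4}$ proves the substituted $\chi^t$, then $\tau(\mathsf L)\vdash\varphi^t$ by $\Box p\to p$ and modus ponens. By completeness we may argue in a frame $(Y,R,E)$ with (1) and a fixed valuation.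

**Step 1: set-up.** For $\psi$ in $\mathcal L_{\forall\exists}$ let $[\psi]$ be the truth set of $\psi^t$ after the substitution. Let $xQz$ iff $\exists y\,(xRyEz)$. Clearly $R,E\subseteq Q$ and $Q$ is reflexive. It is transitive: if $xRyEzRwEv$, then (1) applied to $yEzRw$ gives $u$ with $yRuEw$, so $xRuEv$. We use the following.

* $[\psi]$ is an $R$-upset. The letters, implications and $\forall$-formulas translate to formulas beginning with $\Box$, and $\wedge,\vee$ preserve upsets. For $\exists$: let $xEy\in[\psi]$ and $xRz$. By (1) for $yExRz$ there is $u$ with $yRuEz$; then $u\in[\psi]$, so $z\in[\exists\psi]$.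
* $[\forall\psi]=\{x:Q[x]\subseteq[\psi]\}$. Hence $[\forall\psi]$ is closed under $Q$, in particular under $R$ and $E$. This applies to $[s]$.
* $x\in[\psi\to\psi']$ iff $R[x]\cap[\psi]\subseteq[\psi']$.
* $[r_1]=\{x:R[x]\subseteq[M]\cup E[Y\setminus[N]]\}$.
* $[r_2]=\{x:R[x]\subseteq[M]\cup(Y\setminus E[Y\setminus[N]])\}$.

**Step 2: the covers overlap only in $M$.** If $x\in[r_1]\cap[r_2]$, then $x\in R[x]$ lies in $[M]\cup E[Y\setminus[N]]$ and in $[M]\cup(Y\setminus E[Y\setminus[N]])$, hence in $[M]$. So $[\forall((r_1\wedge r_2)\to M)]=Y$.

**Step 3: $[K]\subseteq[s]$, and hence $[K\to s]=Y$.** Let $w\in[K]$ and $wQx$. We show $x\in[N]\cup[r_1]$ and $x\in[N^*]\cup[r_2]$; since $x\in Q[w]$ is arbitrary, this gives $w\in[s]$. If $x\in[s]$, both hold by the definition of $s$ and $xQx$. So let $x\notin[s]$.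

Suppose $x\notin[N]$. The first conjunct of $K$ gives $x\in[\exists(N\to s)]\cap[s\to M]$. Choose $z$ with $zEx$ and $z\in[N\to s]$. We show $x\in[r_1]$, so let $xRy$. If $y\in[s]$, then $y\in[M]$. If $y\notin[s]$, then (1) for $zExRy$ gives $z'$ with $zRz'Ey$. As $[s]$ is closed under $E$, $z'\notin[s]$; as $z\in[N\to s]$, $z'\notin[N]$. Hence $y\in E[Y\setminus[N]]$.

Suppose $x\notin[N^*]$. The second conjunct gives $x\in[\forall(N\vee s)]\cap[s\to M]$. We show $x\in[r_2]$, so let $xRy$. If $y\in[s]$, then $y\in[M]$. If $y\notin[s]$, take any $y'Ey$. Then $xQy'$, so $y'\in[N]\cup[s]$; and $y'\notin[s]$ because $[s]$ is $E$-closed. So every $y'Ey$ is in $[N]$, that is, $y\notin E[Y\setminus[N]]$.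

So the substituted $\chi^t$ holds at all points of all $\mathsf{MS4}$-frames, and $\tau(\mathsf L)\vdash\varphi^t$. We used only $\mathsf{MS4}$ and $\alpha^t$; this matters in Section 8. $\square$

## 6. A tower of levels whose parity is not admissible

We now build a monadic Heyting algebra $H$ that refutes $\varphi$ and validates $\alpha$. It lives on a tower of levels $0,1,2,\dots,\omega$. At even finite levels some points lie outside $N$; at odd ones some point lies outside $N^*$. The covers must treat even and odd levels differently, but $H$ admits only sets that, on each type of point, are eventually constant.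

**Points.** $X$ consists of $\rho$; of $\tau_0,\dots,\tau_4$; of $o_k,y_k$ for all $k\le\omega$; of $g_k,z_k$ for $k$ even (finite) and for $k=\omega$; and of $h_k$ for $k$ odd and for $k=\omega$.

**Levels.** $\lambda(\tau_i)=-1$, $\lambda(c_k)=k$ for $c\in\{o,y,g,z,h\}$, $\lambda(\rho)=\omega+1$. Let $T=\{\tau_0,\dots,\tau_4\}$, let $a_k$ be the set of points of level $k$ for $k\le\omega$, and put
$$xQy\iff\lambda(x)\ge\lambda(y),\qquad xEy\iff\lambda(x)=\lambda(y).$$

**Tags.** $o:\{0\}$, $y:\{0,1\}$, $g:\{0,1,2\}$, $z:\{0,2\}$, $h:\{0,1,3\}$.

**Order.** $R$ is reflexive; $\rho Rx$ for all $x$; $c_kR\tau_i$ iff $i\in\mathrm{tag}(c)$; $c_kRo_j$ whenever $j<k$; $g_kRy_k$ and $h_kRy_k$. There are no other relations.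

So $a_0=\{o_0,y_0,g_0,z_0\}$, $a_1=\{o_1,y_1,h_1\}$, and $z_2$, for instance, sees exactly $z_2,o_1,o_0,\tau_0,\tau_2$.

**Step 1: this is an $\mathsf{MIPC}$-frame.** Antisymmetry is clear. For transitivity, the chains not starting at $\rho$ that are not trivial are: $c_kRo_jRo_i$ with $i<j<k$; $c_kRo_jR\tau_0$, where $0$ is in every tag; and $g_k$ or $h_k$ followed by $y_k$ and then by some $o_j$ with $j<k$ or by $\tau_0$ or $\tau_1$, where $\mathrm{tag}(y)\subseteq\mathrm{tag}(g)\cap\mathrm{tag}(h)$. In all cases the composite is in $R$. Also $R\subseteq Q$. Moreover,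
$$\text{if }\lambda(x)\ge\ell\text{ and }\ell\text{ is a level, then }x\ R\text{-sees a point of level }\ell. \tag{3}$$
For $\ell=\lambda(x)$ take $x$; for $\ell<\lambda(x)$ take $\tau_0$ if $\ell=-1$ and $o_\ell$ if $0\le\ell\le\omega$. Hence $xQy$ implies $\exists z\,(xRzEy)$.

Let us check the axioms for the operations of Section 1 on $R$-upsets $U,V$. If $xEu\in U$ and $xQz$, then $uQz$, so $uRu'Ez$ for some $u'$, and $u'\in U$; thus $\exists U$ is a $Q$-upset, which gives $\exists p\to\forall\exists p$. The set $\forall U$ is a $Q$-upset, hence $E$-closed, which gives $\exists\forall p\to\forall p$. If $Q[x]\subseteq U\to V$, $xRy$ and $yEz\in U$, then $z\in Q[x]$, so $z\in V$ and $y\in E[V]$; this is $\forall(p\to q)\to(\exists p\to\exists q)$. If $Q[x]\subseteq U\to V$, $xRy$ and $Q[y]\subseteq U$, then each $z\in Q[y]\subseteq Q[x]$ is in $U$ and in $U\to V$, hence in $V$; this is $\forall(p\to q)\to(\forall p\to\forall q)$. The axioms $\forall p\to p$, $p\to\exists p$, and also $(\forall p\wedge\forall q)\to\forall(p\wedge q)$ and $\exists(p\vee q)\to\exists p\vee\exists q$, are immediate.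

**Step 2: admissible sets.** Let $\mathrm{Cl}$ be the set of $A\subseteq X$ such that for each $c\in\{o,y,g,z,h\}$: if $c_\omega\in A$, then $c_k\in A$ for all but finitely many finite $k$ for which $c_k$ exists; and if $c_\omega\notin A$, then $c_k\notin A$ for all but finitely many such $k$. This is a Boolean algebra of sets. Let $H$ be the set of $R$-upsets in $\mathrm{Cl}$. For example, $\{x:\lambda(x)\le n\}\in H$ for each finite $n$, but $\{x:\lambda(x)<\omega\}\notin\mathrm{Cl}$.

**Step 3: $H$ is closed under the operations.** For $\cap,\cup,\varnothing,X$ this is clear.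

*Implication.* As $U\to V=X\setminus R^{-1}[U\setminus V]$ is an upset, it suffices that $A\in\mathrm{Cl}$ implies $R^{-1}[A]\in\mathrm{Cl}$. Each $A\in\mathrm{Cl}$ is a finite union of singletons of points with level $\ne\omega$ and of tails $c_{\ge n}=\{c_k:n\le k\le\omega\}$ (existing indices), $n<\omega$. And $R^{-1}$ commutes with unions. For finite $j$ and $n$ the preimages are:

* $R^{-1}[\{\rho\}]=\{\rho\}$;
* $R^{-1}[\{\tau_i\}]=\{\tau_i,\rho\}\cup\{c_k:i\in\mathrm{tag}(c)\}$;
* $R^{-1}[\{o_j\}]=\{o_j\}\cup\{x:\lambda(x)>j\}$;
* $R^{-1}[\{y_j\}]=\{y_j,\rho\}$ together with $g_j$ (if $j$ is even) or $h_j$ (if $j$ is odd);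
* $R^{-1}[\{c_j\}]=\{c_j,\rho\}$ for $c=g,z,h$;
* $R^{-1}[o_{\ge n}]=\{o_n\}\cup\{x:\lambda(x)>n\}$;
* $R^{-1}[y_{\ge n}]=y_{\ge n}\cup g_{\ge n}\cup h_{\ge n}\cup\{\rho\}$;
* $R^{-1}[c_{\ge n}]=c_{\ge n}\cup\{\rho\}$ for $c=g,z,h$.

On each type, every one of these sets either contains $c_\omega$ and almost all $c_k$, or misses $c_\omega$ and almost all $c_k$. So all are in $\mathrm{Cl}$.

*Universal quantifier.* $\forall U=X\setminus Q^{-1}[X\setminus U]$ is a $Q$-upset, hence an $R$-upset. It suffices that $Q^{-1}[A]\in\mathrm{Cl}$ for $\varnothing\ne A\in\mathrm{Cl}$. Now $Q^{-1}[A]=\{x:\lambda(x)\ge m\}$ with $m=\min\lambda[A]$. If $m<\omega$, this is in $\mathrm{Cl}$. The case $m=\omega$ is impossible, since $c_\omega\in A$ forces some $c_k\in A$ with $k<\omega$. If $m=\omega+1$, the set is $\{\rho\}\in\mathrm{Cl}$.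

*Existential quantifier.* Let $\varnothing\ne U\in H$. By (3), $\lambda[U]$ is closed downward, so $E[U]=\{x:\lambda(x)\le\ell\text{ for some }\ell\in\lambda[U]\}$. If $\lambda[U]$ has a finite maximum $n\ge-1$, this is $\{x:\lambda(x)\le n\}\in\mathrm{Cl}$. Otherwise $\lambda[U]$ contains $\omega$ or $\omega+1$: if it contained only finite levels, without maximum, then infinitely many $c_k$ would lie in $U$ for one of the five types $c$, which forces $c_\omega\in U$. So $E[U]$ is $\{x:\lambda(x)\le\omega\}$ or $X$, and both are in $\mathrm{Cl}$. It is an upset by Step 1.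

So $H$ is a monadic Heyting algebra, and the set $\mathrm{Log}(H)$ of formulas valid in $H$ is a monadic intuitionistic logic.

**Step 4: $\varphi\notin\mathrm{Log}(H)$.** Let $v_i$ have the value $\{\tau_i\}$, an element of $H$ since $\tau_i$ sees only itself. Then $\exists v_i=T$ for all $i$. The formula $P$ holds everywhere:

* (P1), (P2) are clear.
* (P3): every point outside $T$ sees $\tau_0$, so $\neg v_0\subseteq T$.
* (P4): the only point outside $T$ that sees $\tau_4$ is $\rho$, and $\rho$ sees all $\tau_i$. So $\neg v_i\subseteq T\cup\neg v_4$.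
* (P5): the points outside $T$ that see $\tau_3$ are $\rho$ and the $h_k$, and they see $\tau_1$. So $\neg v_1\subseteq T\cup\neg v_3$.

Hence $\rho\in\forall P$, while $\rho\notin T=\exists v_0$ and $\rho\notin\neg v_4$. So $\rho\notin\varphi$. $\square$

*Which elements $H$ lacks.* Under this valuation $N=T\cup\neg v_2=T\cup\{o_k,y_k,h_k\}$ and $M=T\cup\{o_k,z_k\}$. So $X\setminus N$ consists of $\rho$ and all $g_k,z_k$, and $E[X\setminus N]$ consists of the points whose level is even, or $\omega$, or $\omega+1$. Consider $\Box(M\cup E[X\setminus N])$. The point $y_k$ sees itself, the $o_j$ with $j<k$, $\tau_0$ and $\tau_1$; all but $y_k$ itself are surely in $M$, and $y_k\notin M$. So for finite $k$ the set contains $y_k$ exactly when $k$ is even, and therefore is not in $\mathrm{Cl}$. The substitution of Section 5 is not available inside $H$.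

## 7. $\alpha$ is valid in $H$

Suppose $\alpha$ fails under some valuation in $H$. We identify formulas with their values. Unfolding the two implications, and using that all values are $R$-upsets, we get a point $u$ with
$$u\in K\to s,\qquad u\in\forall((r_1\wedge r_2)\to M),\qquad u\in\forall P,\qquad u\notin\exists v_0\cup\neg v_4 .$$
So $P$ holds on $Q[u]$, and $T\subseteq Q[u]$. Steps 1–5 show that the $v_i$ have the intended values; Step 6 then uses the admissibility of $s$.

**Step 1: on $T$ the $v_j$ are five different singletons.** Since $u\notin\neg v_4$, some $x\in R[u]$ is in $v_4$. By (3), $x$ sees a point of $T$, so $v_4\cap T\ne\varnothing$. As $T$ is an $E$-class, $T\subseteq\exists v_4$, and (P2) gives $T\subseteq\exists v_j$, that is, $v_j\cap T\neq\varnothing$, for every $j$. By (P1) these five sets are disjoint. As $|T|=5$, there is a permutation $\pi$ of $\{0,\dots,4\}$ with $v_j\cap T=\{\tau_{\pi(j)}\}$.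

**Step 2: $v_j\cap Q[u]=\{\tau_{\pi(j)}\}$ for all $j$.** This excludes values of $v_j$ higher up. Suppose $x\in v_j\cap Q[u]$ and $x\notin T$. Then $x$ sees $\tau_0$, so $\tau_0\in v_j$. Pick $i\ne j$. As $x\in\exists v_j$, (P2) gives $x\in\exists v_i$, so some $x'Ex$ is in $v_i$. Now $x'\in Q[u]\setminus T$, so $x'$ sees $\tau_0$ and $\tau_0\in v_i$, against (P1).

Consequently $\exists v_0\cap Q[u]=T$, and for $x\in Q[u]$ we have $x\in\neg v_j$ iff $x$ does not see $\tau_{\pi(j)}$.

**Step 3: $\pi(0)=0$.** Since $u\notin\exists v_0$, we have $u\notin T$, so $o_0\in Q[u]$. The only point of $T$ seen by $o_0$ is $\tau_0$. If $\pi(0)\ne0$, then $o_0\in\neg v_0$, and (P3) gives $o_0\in\exists v_0\cap Q[u]=T$, which is false.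

**Step 4: $\pi(4)=4$ and $u=\rho$.** Let $j=\pi(4)$; then $j\neq0$. Suppose $j\ne4$. Then $4=\pi(i)$ for some $i\in\{1,2,3\}$.

If $u\ne\rho$, then $u$ does not see $\tau_4$, since $u\notin T$ and no tag contains $4$. So $u\in\neg v_i$, and (P4) gives $u\in\exists v_0\cup\neg v_4$, a contradiction.

If $u=\rho$, let $x=g_0$ for $j\in\{1,2\}$ and $x=h_1$ for $j=3$. Then $x$ sees $\tau_j$ but not $\tau_4=\tau_{\pi(i)}$, so $x\in\neg v_i$. By (P4), $x\in T$ or $x\in\neg v_4$. But $x\notin T$, and $x$ sees $\tau_j=\tau_{\pi(4)}$, a contradiction.

So $\pi(4)=4$. Since $u\notin\neg v_4$, the point $u\notin T$ sees $\tau_4$, hence $u=\rho$ and $Q[u]=R[u]=X$.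

**Step 5: $\pi$ is the identity.** Now $\pi$ permutes $\{1,2,3\}$, and (P5) says that every point outside $T$ that sees $\tau_{\pi(3)}$ sees $\tau_{\pi(1)}$. The point $z_0$ sees $\tau_2$ but not $\tau_1,\tau_3$, so $\pi(3)\ne2$. The point $y_0$ sees $\tau_1$ but not $\tau_2,\tau_3$, so $\pi(3)\ne1$. Thus $\pi(3)=3$. The point $h_1$ sees $\tau_3$ but not $\tau_2$, so $\pi(1)=1$ and $\pi(2)=2$.

Hence $v_i=\{\tau_i\}$, $\theta=T$, and, reading off the tags,
$$M=T\cup\{o_k,z_k\},\qquad N=T\cup\{o_k,y_k,h_k\},\qquad N^*=T\cup\{o_k,y_k,g_k,z_k\} \tag{4}$$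
with all existing indices $k\le\omega$. Since $R[\rho]=Q[\rho]=X$, we also have
$$K\subseteq s,\qquad r_1\cap r_2\subseteq M. \tag{5}$$

**Step 6: the region $s$ can stop neither at a finite level nor later.** The set $s\in H$ is a $Q$-upset, so it consists of an initial segment of levels. It contains $T$, since $Q[x]=T\subseteq N\cap N^*$ for $x\in T$.

*The set $s$ does not reach level $\omega$.* If it did, then $a_\omega\subseteq s$. As $g_\omega\notin N$, the definition of $s$ gives $g_\omega\in r_1$; as $h_\omega\notin N^*$, it gives $h_\omega\in r_2$. Both $g_\omega$ and $h_\omega$ see $y_\omega$, so $y_\omega\in r_1\cap r_2\subseteq M$ by (5), against (4).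

*The set $s$ does not consist of all levels below $\omega$*, because $\{x:\lambda(x)<\omega\}\notin\mathrm{Cl}$. This is where admissibility is decisive.

*Hence $s=\{x:\lambda(x)\le n\}$ for some $-1\le n<\omega$.* Let $m=n+1$. We claim $a_m\subseteq K$; this contradicts $K\subseteq s$. For a point of $a_m$, the set $Q[\cdot]$ consists of the levels $\le m$. Points of level $\le n$ lie in $s$, hence in both bracketed sets of $K$. So it is enough to show that each $x\in a_m$ lies in both brackets.

First, the successors of $x$ that are in $s$ have level $<m$, so they are points $o_j$ with $j<m$ or points of $T$, and all of these are in $M$. So $x\in s\to M$.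

If $x\notin N$, then $x\in\{g_m,z_m\}$ and $m$ is even. So $z_m$ exists. We have $z_m\notin N$, and all other successors of $z_m$ have level $<m$, so are in $s$. Hence $z_m\in N\to s$, and $x\in\exists(N\to s)$ because $xEz_m$. (The points $z_m$ are there for this: $g_m$ is not in $N\to s$, as it sees $y_m\in N\setminus s$.) So $x$ is in the first bracket.

If $x\notin N^*$, then $x=h_m$ and $m$ is odd. Then $a_m=\{o_m,y_m,h_m\}\subseteq N$, so $Q[x]\subseteq N\cup s$ and $x\in\forall(N\vee s)$. So $x$ is in the second bracket.

This proves the claim. So $H\models\alpha$, hence $\mathsf L\subseteq\mathrm{Log}(H)$, and $\mathsf L\nvdash\varphi$ by Section 6. With Section 5 this proves Theorem A. $\blacksquare$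

By Fact 2, $\mathsf L$ is Kripke incomplete.

## 8. Continuum many logics with no modal companion at all

**Theorem B.** Let $\mathsf L'$ be a monadic intuitionistic logic with $\alpha\in\mathsf L'$ and $\varphi\notin\mathsf L'$ (for example, any $\mathsf L'$ with $\mathsf{MIPC}+\alpha\subseteq\mathsf L'\subseteq\mathrm{Log}(H)$). Then $\mathsf L'$ has no modal companion whatsoever among the monadic extensions of $\mathsf{MS4}$. There are continuum many such $\mathsf L'$.

**Step 1: no companion.** Suppose $\mathsf M$ is a modal companion of $\mathsf L'$. From $\alpha\in\mathsf L'$ we get $\mathsf M\vdash\alpha^t$, so $\mathsf M\supseteq\mathsf{MS4}+\alpha^t$. By Section 5, $\mathsf M\vdash\varphi^t$, so $\mathsf L'\vdash\varphi$, a contradiction.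

**Step 2: the tools for counting.** For a finite rooted poset $F$ let $J(F)$ be its Jankov formula: a Heyting algebra $A$ refutes $J(F)$ iff $\mathrm{Up}(F)\in\mathbf{SH}(A)$. For example, if a finite poset $G$ has $F$ as a p-morphic image, then $\mathrm{Up}(F)$ embeds in $\mathrm{Up}(G)$ and $G$ refutes $J(F)$. By Jankov (1968; see Chagrov–Zakharyaschev, *Modal Logic*, 1997) there are finite rooted posets $F_n$ ($n\in\omega$) such that $F_m\models J(F_n)$ iff $m\ne n$. Of two finite chains one is a p-morphic image of the other, so at most one $F_n$ is a chain; we discard it and renumber.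

Let $\mathfrak F_n=(F_n,\le,\le)$ be the $\mathsf{MIPC}$-frame with $Q=R={\le}$. There $E$ is equality, and on upsets both $\forall$ and $\exists$ are the identity. With $\vec p$ the variables of $J(F_n)$, put
$$J_n'=\bigwedge_i\forall(p_i\to\forall p_i)\to J(F_n)(\vec p),\qquad \mathsf L_S=\mathrm{Log}(H)\cap\bigcap_{n\in S}\mathrm{Log}(\mathfrak F_n)\quad(S\subseteq\omega).$$
Each $\mathsf L_S$ is a monadic intuitionistic logic.

**Step 3: each $\mathsf L_S$ satisfies the hypothesis.** We have $\mathfrak F_n\models\varphi$: if $P$ holds at $x$, then by (P2), with $\exists$ the identity, $v_0\leftrightarrow v_4$ holds at $x$, and by (P1) so does $\neg(v_0\wedge v_4)$; hence $\neg v_4$ holds at $x$. Therefore $\mathfrak F_n\models\alpha$. With $H\models\alpha$ this gives $\alpha\in\mathsf L_S$. And $\varphi\notin\mathsf L_S$ because $\varphi\notin\mathrm{Log}(H)$.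

**Step 4: the $\mathsf L_S$ are distinct.** On $\mathfrak F_m$ the premise of $J_n'$ is always true, so $\mathfrak F_m\models J_n'$ iff $F_m\models J(F_n)$ iff $m\ne n$. It remains to show $H\models J_n'$; then $J_n'\in\mathsf L_S$ iff $n\notin S$, so the $\mathsf L_S$ are pairwise distinct.

Suppose $H\not\models J_n'$. Then for some valuation $V$ in $H$ and some $y\in X$, all $\forall(p_i\to\forall p_i)$ hold at $y$ and $J(F_n)$ fails at $y$. For $x\in Q[y]\cap V(p_i)$ we get $Q[x]\subseteq V(p_i)$. So each $V(p_i)\cap R[y]$ consists of the points of $R[y]$ whose level lies in some initial segment $W_i$ of $\{\ell:\ell\le\lambda(y)\}$. Let $C$ be the linear frame of the levels $\ell\le\lambda(y)$ ordered by $\ge$; each $W_i$ is an upset of $C$. The map $\lambda$ is a p-morphism from $(R[y],R)$ onto $C$: it preserves the order as $R\subseteq Q$, and the back condition and surjectivity are (3). The formula $J(F_n)$ has no quantifiers, so its value at $y$ depends on $R[y]$ only and is preserved by $\lambda$. Hence $J(F_n)$ fails in $C$ under $p_i\mapsto W_i$, and $\mathrm{Up}(F_n)\in\mathbf{SH}(\mathrm{Up}(C))$.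 The algebra $\mathrm{Up}(C)$ is linearly ordered by inclusion, so it validates $(p\to q)\vee(q\to p)$, and so does $\mathrm{Up}(F_n)$. But then the rooted poset $F_n$ is a chain: if $a,b\in F_n$ were incomparable, then with $p$ the upset generated by $a$ and $q$ that generated by $b$, the point $a$ refutes $p\to q$ and $b$ refutes $q\to p$, so the disjunction fails at the root. This contradicts the choice of the $F_n$. $\square$

## 9. Which logics have a modal companion

**Theorem C.** For an $\mathsf{MS4}$-algebra $B$ let $\mathcal O(B)$ be its monadic Heyting algebra of open elements, as in Section 2. For a monadic intuitionistic logic $\mathsf L$ put $\mathsf L^*=\{\psi:\tau(\mathsf L)\vdash\psi^t\}$. Then: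

1. $\mathsf L^*=\mathrm{Log}\{\mathcal O(B):B\text{ an }\mathsf{MS4}\text{-algebra},\ \mathcal O(B)\models\mathsf L\}$.
2. The following are equivalent: $\mathsf L$ has a modal companion; $\tau(\mathsf L)$ is a modal companion of $\mathsf L$; $\mathsf L$ is the logic of some class of algebras of the form $\mathcal O(B)$.
3. $\mathsf L^*$ is the least monadic intuitionistic logic containing $\mathsf L$ that has a modal companion. The logics with modal companions are closed under arbitrary intersections.

**Part 1.** By Lemma 1, the algebras of $\tau(\mathsf L)$ are exactly the $B$ with $\mathcal O(B)\models\mathsf L$. By algebraic completeness of $\tau(\mathsf L)$, $\psi\in\mathsf L^*$ iff all these $B$ validate $\psi^t$, which by Lemma 1 again means that all these $\mathcal O(B)$ validate $\psi$. In particular $\mathsf L^*$ is a monadic intuitionistic logic, and $\mathsf L\subseteq\mathsf L^*$. By the very definition of $\mathsf L^*$, $\tau(\mathsf L)$ is a modal companion of $\mathsf L^*$.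

**Part 2.** Let $\mathsf M$ be a modal companion of $\mathsf L$. If $\mathsf L\vdash\psi$ then $\mathsf M\vdash\psi^t$, so $\tau(\mathsf L)\subseteq\mathsf M$. If $\psi\in\mathsf L^*$, then $\mathsf M\vdash\psi^t$, so $\mathsf L\vdash\psi$. Hence $\mathsf L=\mathsf L^*$, and $\tau(\mathsf L)$ is a modal companion of $\mathsf L$. Next, if $\tau(\mathsf L)$ is a modal companion of $\mathsf L$, then $\mathsf L=\mathsf L^*$, which has the required form by part 1. Finally, let $\mathsf L=\mathrm{Log}\{\mathcal O(B):B\in\mathcal K\}$ and let $\mathsf M$ be the set of bimodal formulas valid in all $B\in\mathcal K$. This is a monadic extension of $\mathsf{MS4}$, and by Lemma 1 $\mathsf M\vdash\psi^t$ iff $\mathcal O(B)\models\psi$ for all $B\in\mathcal K$ iff $\mathsf L\vdash\psi$. So $\mathsf M$ is a modal companion of $\mathsf L$.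

**Part 3.** $\mathsf L^*$ contains $\mathsf L$ and has the modal companion $\tau(\mathsf L)$. Let $\mathsf L\subseteq\mathsf L'$ and let $\mathsf M$ be a modal companion of $\mathsf L'$. If $\mathsf L\vdash\psi$, then $\mathsf L'\vdash\psi$ and $\mathsf M\vdash\psi^t$; so $\tau(\mathsf L)\subseteq\mathsf M$. Hence $\psi\in\mathsf L^*$ implies $\mathsf M\vdash\psi^t$, which implies $\mathsf L'\vdash\psi$; that is, $\mathsf L^*\subseteq\mathsf L'$. For intersections, let $\mathsf M_i$ be a modal companion of $\mathsf L_i$ for each $i$. Then $\bigcap_i\mathsf M_i$ is a monadic extension of $\mathsf{MS4}$, and it contains $\psi^t$ iff every $\mathsf M_i$ does, iff every $\mathsf L_i$ contains $\psi$. So it is a modal companion of $\bigcap_i\mathsf L_i$. $\square$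

For $\mathsf L=\mathsf{MIPC}+\alpha$ the criterion of part 2 fails: here $\varphi\in\mathsf L^*\setminus\mathsf L$. In particular the algebra $H$, which validates $\alpha$ and refutes $\varphi$, is not isomorphic to $\mathcal O(B)$ for any $\mathsf{MS4}$-algebra $B$: from $\mathcal O(B)\models\alpha$ Lemma 1 gives $B\models\alpha^t$, then Section 5 gives $B\models\varphi^t$, and so $\mathcal O(B)\models\varphi$. No choice of realization can help with $H$, in contrast with the three-element algebra of Section 3.
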